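# Cohn's Lie algebras over truncated polynomials are not special

## The theorem: $\mathcal L_p$ does not embed in its enveloping algebra

Let $p$ be a prime, $k$ a field of characteristic $p$, and
$$K=k[y_1,y_2,y_3]/(y_1^p,y_2^p,y_3^p).$$
Cohn's Lie algebra is the Lie $K$-algebra with three generators and one relation
$$\mathcal L_p=Lie_K(x_1,x_2,x_3\mid y_3x_3=y_2x_2+y_1x_1).$$
Put $\Lambda_p(a,b)=(a+b)^p-a^p-b^p$, an element of the free associative algebra $\mathbb F_p\langle a,b\rangle$. It is a Lie polynomial in $a,b$ (Fact A below), so it can be evaluated in any Lie algebra over a ring containing $\mathbb F_p$.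

**Theorem 1.** For every prime $p$ and every field $k$ of characteristic $p$, the element $w=\Lambda_p(y_1x_1,y_2x_2)$ is nonzero in $\mathcal L_p$, but its image in the universal enveloping algebra $U_K(\mathcal L_p)$ is $0$. Hence $\mathcal L_p$ is not special.

A Lie $K$-algebra $L$ is called *special* if the canonical map $L\to U_K(L)$ is injective. Equivalently, $L$ can be realized inside an associative $K$-algebra with bracket $uv-vu$. Over a field, the Poincaré–Birkhoff–Witt theorem says that every Lie algebra is special. Over a ring such as $K$ this can fail, and Theorem 1 says that it fails for $\mathcal L_p$, with an explicit witness. The statement "$\mathcal L_p$ is not special for every $p$" is posed as a conjecture of Cohn in L. A. Bokut, Yuqun Chen and K. P. Shum, "Some new results on Gröbner–Shirshov bases", arXiv:1102.0449 (2011); the cases $p=2,3,5$ are known.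

Half of the theorem is immediate. In $U=U_K(\mathcal L_p)$ the $y_i$ are central, so
$$w\ \mapsto\ (y_1x_1+y_2x_2)^p-y_1^px_1^p-y_2^px_2^p=(y_3x_3)^p-0-0=y_3^px_3^p=0.$$
The content of the theorem is that $w\neq0$ in $\mathcal L_p$, that is, that $w$ is not a consequence of the relation when only Lie operations are allowed.

After proving Theorem 1 we sharpen it in three directions: which part of the kernel of $\mathcal L_p\to U$ we have found (Theorem 2), which truncation exponents suffice (Theorem 3), and what happens when the relation has only two terms (Theorem 4).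

## Lie algebras over a commutative ring

Let $K$ be a commutative ring. A Lie $K$-algebra is a $K$-module with a $K$-bilinear bracket satisfying $[u,u]=0$ for all $u$ and the Jacobi identity. In characteristic $2$ it matters that we ask for $[u,u]=0$ and not only for antisymmetry. Brackets are left-normed: $[u_1,\dots,u_m]=[[u_1,\dots,u_{m-1}],u_m]$. In this notation the Jacobi identity reads
$$[s,[v,w]]=[s,v,w]-[s,w,v].$$

The enveloping algebra $U_K(L)$ is the tensor algebra of the $K$-module $L$ modulo the elements $u\otimes v-v\otimes u-[u,v]$. Every Lie homomorphism from $L$ to an associative $K$-algebra (with the commutator bracket) factors uniquely through $L\to U_K(L)$. For example, if $L$ has zero bracket then $U_K(L)$ is the symmetric algebra of the module $L$, and $L$ is special because it is the degree-one part.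

For a set $X$, $Lie_K(X)$ is the free Lie $K$-algebra on $X$, and $Lie_K(X\mid S)=Lie_K(X)/Id(S)$. By the universal properties, $U_K(Lie_K(X))=K\langle X\rangle$, and the enveloping algebra of $Lie_K(X\mid r)$ is $K\langle X\rangle/(r)$.

We use three facts.

**Fact A (Jacobson; see Jacobson, *Lie Algebras*, Ch. V §7).** We have $\Lambda_p(a,b)=\sum_{i=1}^{p-1}s_i(a,b)$, where $i\,s_i$ is the coefficient of $\tau^{i-1}$ in $[a,\tau a+b,\dots,\tau a+b]$ with $p-1$ entries $\tau a+b$. In particular $\Lambda_p\in Lie_{\mathbb F_p}(a,b)$.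

Here is the reason. Let $s_i$ be the sum of all words with $i$ letters $a$ and $p-i$ letters $b$, and put $c=\tau a+b$ with $\tau$ a central variable. Then $c^p=\tau^pa^p+b^p+\sum_{i=1}^{p-1}\tau^is_i$. Differentiate in $\tau$: since $dc/d\tau=a$ and $p=0$,
$$\sum_{j=0}^{p-1}c^j\,a\,c^{p-1-j}=\sum_{i=1}^{p-1}i\,\tau^{i-1}s_i .$$
Let $L_c,R_c$ be left and right multiplication by $c$; they commute, and $[\,\cdot\,,c]=R_c-L_c$. From $\binom{p-1}{j}+\binom{p-1}{j-1}=\binom pj\equiv0$ for $1\le j\le p-1$ we get $\binom{p-1}{j}\equiv(-1)^j$, so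
$$(R_c-L_c)^{p-1}=\sum_j(-1)^j\binom{p-1}{j}L_c^jR_c^{p-1-j}=\sum_jL_c^jR_c^{p-1-j}.$$
Apply this to $a$ and compare. Each $i\le p-1$ is invertible in $\mathbb F_p$, so each $s_i$ is a Lie polynomial, and $\tau=1$ gives $\Lambda_p=\sum s_i$.

Two examples. For $p=2$, $\Lambda_2(a,b)=ab+ba=[a,b]$. For $p=3$, $[a,\tau a+b,\tau a+b]=[a,b,\tau a+b]=\tau[a,b,a]+[a,b,b]$. So $s_1=[a,b,b]$ and $2s_2=[a,b,a]$, that is, $s_2=-[a,b,a]$, and
$$\Lambda_3(a,b)=[a,b,b]-[a,b,a].$$

When a Lie polynomial is evaluated in an associative algebra with the commutator bracket, the result agrees with its evaluation as an associative polynomial: both evaluations are Lie homomorphisms from the free Lie algebra with the same values on generators. This was used in the computation of the image of $w$ in $U$.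

**Fact B (Witt; see Bourbaki, *Lie Groups and Lie Algebras*, Ch. II §3).** Over any commutative ring, the free Lie algebra on $X$ embeds in the free associative algebra on $X$. If $K$ is a commutative $k$-algebra, then $Lie_K(X)=K\otimes_kLie_k(X)$.

**Fact C.** The ideal of $Lie_K(X)$ generated by an element $r$ is the $K$-span $S$ of all $[r,x_{i_1},\dots,x_{i_m}]$ with $m\ge0$ and $x_{i_j}\in X$.

Indeed $S$ lies in the ideal, contains $r$, and satisfies $[S,x]\subseteq S$ for $x\in X$. The set $\{v:[S,v]\subseteq S\}$ is a $K$-submodule, is closed under brackets by the Jacobi identity above, and contains $X$. So it is all of $Lie_K(X)$, and $S$ is an ideal. The same argument, applied to the span $S$ of all left-normed monomials $[x_{i_1},\dots,x_{i_m}]$ with $m\ge1$, shows that $S$ is a subalgebra containing $X$; so left-normed monomials span $Lie_K(X)$.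

Finally, for $X=\{x_1,x_2,x_3\}$ we have the multidegree grading $Lie_k(X)=\bigoplus_{b\in\mathbb N^3}Lie_b$, where $Lie_b$ is spanned by the left-normed monomials in which $x_i$ occurs $b_i$ times (monomials of *content* $b$). We write $|b|=b_1+b_2+b_3$. If $b=me_i$ with $m\ge2$, then $Lie_b=0$, because every left-normed monomial of that content starts with $[x_i,x_i]=0$.

## The case $p=2$ by hand

For $p=2$ the witness is $w=[y_1x_1,y_2x_2]=y_1y_2[x_1,x_2]$. Write $X_{ij}=[x_i,x_j]$; signs do not matter. The degree-$2$ part of $Lie_K(X)$ is free over $K$ on $X_{12},X_{13},X_{23}$. By Fact C the degree-$2$ part of the ideal generated by $r=y_1x_1+y_2x_2-y_3x_3$ is the $K$-span of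
$$[r,x_1]=y_2X_{12}+y_3X_{13},\quad [r,x_2]=y_1X_{12}+y_3X_{23},\quad [r,x_3]=y_1X_{13}+y_2X_{23}.$$
Suppose $w=\alpha[r,x_1]+\beta[r,x_2]+\gamma[r,x_3]$ with $\alpha,\beta,\gamma\in K$. Comparing coefficients of $X_{12},X_{13},X_{23}$,
$$\alpha y_2+\beta y_1=y_1y_2,\qquad \alpha y_3+\gamma y_1=0,\qquad \beta y_3+\gamma y_2=0 .$$
Now read off the coefficient of $y_1y_2$ in the first equation, of $y_1y_3$ in the second, and of $y_2y_3$ in the third. If $\alpha',\beta',\gamma'\in k$ are the coefficients of $y_1$ in $\alpha$, of $y_2$ in $\beta$, of $y_3$ in $\gamma$, we obtain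
$$\alpha'+\beta'=1,\qquad \alpha'+\gamma'=0,\qquad \beta'+\gamma'=0 .$$
In characteristic $2$ the last two give $\alpha'=\gamma'=\beta'$, so $\alpha'+\beta'=2\alpha'=0$, contradicting the first. So $w\ne0$ and $\mathcal L_2$ is not special.

Out of all the coefficients of $\alpha,\beta,\gamma$, only three mattered: the coefficient of $[r,x_i]$ mattered only through its $y_i$-term. In other words, only the combinations $\alpha'[r,y_1x_1]+\beta'[r,y_2x_2]+\gamma'[r,y_3x_3]$ count. This is what generalizes.

## Two attempts, and where each one stops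

To show that $w\ne0$ in an algebra given by a presentation, one would usually look for a representation: a homomorphism from $\mathcal L_p$ to a matrix algebra, or any associative $K$-algebra, in which $w$ does not vanish. This cannot work. Every such homomorphism factors through $U_K(\mathcal L_p)$, and $w$ is already $0$ there.

The next attempt is to forget the $x_i$ and work with $z_i=y_ix_i$. The relation says $z_3=z_1+z_2$, and $w=\Lambda_p(z_1,z_2)$. If $z_1,z_2$ generated a free Lie $k$-algebra inside $\mathcal L_p$, then $w\ne0$ would follow, since $\Lambda_p\ne0$ in $Lie_k(t_1,t_2)$. There are two obstacles.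

First, the $z_i$ are not free, not even in $Lie_K(X)$ before the relation is imposed: with $p$ entries $z_1$,
$$[z_2,z_1,\dots,z_1]=y_2y_1^p[x_2,x_1,\dots,x_1]=0,$$
whereas $[t_2,t_1,\dots,t_1]\neq0$ in $Lie_k(t_1,t_2)$, because the word $t_2t_1^p$ occurs in it with coefficient $1$. Second, the ideal $J$ generated by $r=z_1+z_2-z_3$ in $Lie_K(X)$ contains all combinations $\sum c_I[r,x_{i_1},\dots,x_{i_m}]$ with arbitrary $c_I\in K$, not only brackets of $r$ with the $z_i$. So $J$ could meet the subalgebra generated by the $z_i$ in more than the obvious consequences of $z_3=z_1+z_2$.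

The case $p=2$ suggests the remedy: compare coefficients of suitable monomials in $y$. Organized as a grading, this removes the second obstacle completely. The first obstacle appears only from degree $p+1$ on, and $w$ has degree $p$.

## The weight grading and the proof that $w\ne0$

Let $X=\{x_1,x_2,x_3\}$, $z_i=y_ix_i\in Lie_K(X)$, $r=z_1+z_2-z_3$, and let $J$ be the ideal generated by $r$, so $\mathcal L_p=Lie_K(X)/J$. We write $y^a=y_1^{a_1}y_2^{a_2}y_3^{a_3}$.

**Step 1: grade $Lie_K(X)$ so that each $z_i$ has weight $0$.** The purpose is to record how many more $y_i$ than $x_i$ an element contains. As $K$ has the $k$-basis $y^a$, $0\le a_i<p$, Fact B gives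
$$Lie_K(X)=\bigoplus_{0\le a_i<p,\ b\in\mathbb N^3}y^a\,Lie_b .$$
Give $y^aLie_b$ the *degree* $|b|\in\mathbb N$ and the *weight* $a-b\in\mathbb Z^3$. Since $[y^aLie_b,y^{a'}Lie_{b'}]\subseteq y^{a+a'}Lie_{b+b'}$, where the right side is $0$ if some $a_i+a'_i\ge p$, degrees and weights add under the bracket. So this is a grading of the Lie algebra $Lie_K(X)$; truncation is harmless because the ideal $(y_1^p,y_2^p,y_3^p)$ is generated by monomials.

For instance, $y_1x_1$ has degree $1$ and weight $0$, while $x_1$ has weight $(-1,0,0)$. The element $r$ is homogeneous of degree $1$ and weight $0$, and $w=\Lambda_p(z_1,z_2)$ is homogeneous of degree $p$ and weight $0$.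

**Step 2: find the part of $J$ in degree $p$ and weight $0$.** This removes the second obstacle. By Fact C, $J$ is the $k$-span of the elements
$$y^a[r,x_{i_1},\dots,x_{i_m}],\qquad 0\le a_i<p,\ m\ge0 .$$
Each is homogeneous, of degree $m+1$ and weight $a-c$, where $c$ is the content of $(i_1,\dots,i_m)$. A space spanned by homogeneous elements is graded, and each of its components is spanned by those spanning elements that have the right degree and weight. So the component $J_{p,0}$ is spanned by the elements with $m=p-1$ and $a=c$. Here $c_i\le m=p-1$ automatically, so every sequence $(i_1,\dots,i_{p-1})$ is allowed. Distributing the factors of $y^c$ over the entries,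
$$J_{p,0}=\operatorname{span}_k\{[r,z_{i_1},\dots,z_{i_{p-1}}]\ :\ 1\le i_1,\dots,i_{p-1}\le 3\}.\tag{1}$$

**Step 3: compare with a free Lie algebra over the field $k$.** This removes the first obstacle. Let $G=Lie_k(t_1,t_2,t_3)$, with multidegree components $G_b$ and degree components $G_d$ for $d\in\mathbb N$. Let $H$ be the ideal of $G$ generated by $t_1+t_2-t_3$, and let
$$\varphi:G\to Lie_K(X),\qquad t_i\mapsto z_i,$$
be the homomorphism of Lie $k$-algebras. On $G_b$ it is $u(t)\mapsto y^b\,u(x)$. If all $b_i<p$, then $y^b$ is a basis monomial of $K$ and $\varphi|_{G_b}$ is an isomorphism onto the summand $y^bLie_b$. If $|b|=p$ and some $b_i\ge p$, then $b=pe_i$ and $G_b=0$, because $p\ge2$. The summands $y^bLie_b$ for different $b$ are independent, so $\varphi$ is injective on $G_p$.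

By Fact C applied in $G$, the degree-$p$ part $H_p$ is the $k$-span of the elements $[t_1+t_2-t_3,t_{i_1},\dots,t_{i_{p-1}}]$. Their images are the elements in (1). Hence
$$J_{p,0}=\varphi(H_p).$$

**Step 4: derive the contradiction.** Suppose $w=0$ in $\mathcal L_p$, that is, $w=\varphi(\Lambda_p(t_1,t_2))\in J$. As $w$ has degree $p$ and weight $0$, and $J$ is graded, $w\in J_{p,0}=\varphi(H_p)$. Both $\Lambda_p(t_1,t_2)$ and $H_p$ lie in $G_p$, where $\varphi$ is injective, so $\Lambda_p(t_1,t_2)\in H$. Apply the homomorphism $G\to Lie_k(t_1,t_2)$ with $t_1\mapsto t_1$, $t_2\mapsto t_2$, $t_3\mapsto t_1+t_2$. It kills $H$, so $\Lambda_p(t_1,t_2)=0$ in $Lie_k(t_1,t_2)$, which sits inside $k\langle t_1,t_2\rangle$ by Fact B. But the word $t_1^{p-1}t_2$ has coefficient $1$ in $(t_1+t_2)^p-t_1^p-t_2^p$. This is a contradiction, so $w\ne0$ in $\mathcal L_p$. Together with $w\mapsto0$ in $U$, this proves Theorem 1. $\blacksquare$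

The truncation plays two opposite roles: $y_i^p=0$ makes $w$ vanish in $U$, and $y_i^{p-1}\neq0$ keeps $w$ alive in $\mathcal L_p$.

## The kernel of $\mathcal L_p\to U$ in degrees up to $p$

We now allow general exponents and coefficients. For integers $N_i\ge1$ and a nonzero commutative $\mathbb F_p$-algebra $k$, put $K=k[y_1,\dots,y_n]/(y_1^{N_1},\dots,y_n^{N_n})$ and
$$\mathcal L(N_1,\dots,N_n;k)=Lie_K(x_1,\dots,x_n\mid y_1x_1+\dots+y_nx_n=0).$$
Replacing $x_3$ by $-x_3$ shows $\mathcal L_p\cong\mathcal L(p,p,p;k)$.

The relation is linear in the $x_i$, so the algebra depends only on a module. For a $K$-module $M$ let $Lie(M)$ be the free Lie $K$-algebra on the module $M$: every $K$-linear map from $M$ to a Lie $K$-algebra extends uniquely to a homomorphism on $Lie(M)$. If $M$ has generators $X$ and certain linear relations, then $Lie(M)$ is the Lie algebra presented by $X$ and these relations. For example, $\mathcal L(N_1,\dots,N_n;k)=Lie(M)$ with $M=K^n/K(y_1,\dots,y_n)$. The relations have degree $1$, so $Lie(M)=\bigoplus_{d\ge1}Lie^d(M)$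 with $Lie^1(M)=M$, and $Lie^d(M)$ is spanned by the left-normed $[m_1,\dots,m_d]$, $m_i\in M$. Comparing universal properties, $U_K(Lie(M))=T(M)$, the tensor algebra, and $Lie_K(M)\otimes_KK'=Lie_{K'}(M\otimes_KK')$ for a commutative $K$-algebra $K'$.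

**Definition.** Call $M$ *good* if the canonical map $j_M:Lie(M)\to T(M)$ is injective, that is, if $Lie(M)$ is special.

Free modules are good by Fact B. A cyclic module $M=Km$ is good: $[m,m]=0$, so $Lie(M)=M$ is concentrated in degree $1$, where $j_M$ is the identity.

**Theorem 2 (the kernel).**
(a) For any commutative ring $K$ and module $M$, the kernel of $Lie^d(M)\to T^d(M)$ is annihilated by $d$. Hence for $\mathcal L(N_1,\dots,N_n;k)$ the kernel of $L\to U$ vanishes in all degrees not divisible by $p$. For $\mathcal L_p$ the least degree in which the kernel is nonzero is exactly $p$.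
(b) In degree $p$ and weight $0$, the kernel of $\mathcal L_p\to U$ is exactly the line $k\,\Lambda_p(y_1x_1,y_2x_2)$.

**Proof of (a): build a map back from $T(M)$ to $Lie(M)$.** Write $j=j_M$ and $T^{\ge1}(M)=\bigoplus_{d\ge1}T^d(M)$, and define
$$\psi:T^{\ge1}(M)\to Lie(M),\qquad \psi(m_1\otimes\dots\otimes m_d)=[m_1,\dots,m_d],$$
which is well defined by multilinearity. Let $T(M)$ act on $Lie(M)$ from the right, with $m\in M$ acting as $[\,\cdot\,,m]$. We claim that $j(v)$ then acts as $[\,\cdot\,,v]$ for every $v\in Lie(M)$. The set of $v$ with this property is a submodule containing $M$. It is closed under brackets, since for $v,v'$ in it, $j(v)j(v')-j(v')j(v)$ acts as $u\mapsto[u,v,v']-[u,v',v]=[u,[v,v']]$. So it is everything. By definition $\psi(t\,m)=[\psi(t),m]$ for $t\in T^{\ge1}(M)$ and $m\in M$, so $\psi$ commutes with the right action of $T(M)$, and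
$$\psi(t\,j(v))=[\psi(t),v]\qquad(t\in T^{\ge1}(M),\ v\in Lie(M)).$$

Next, $\psi(j(u))=d\,u$ for $u\in Lie^d(M)$. For $d=1$ this is clear. For $d\ge2$ it is enough to take $u=[v,m]$ with $v\in Lie^{d-1}(M)$ and $m\in M$, since such elements span $Lie^d(M)$. By induction $\psi(j(v))=(d-1)v$, so
$$\psi(j(u))=\psi\big(j(v)m-m\,j(v)\big)=[(d-1)v,m]-[m,v]=(d-1)u+u=d\,u .$$
Therefore $j(u)=0$ implies $du=0$. If $pK=0$ and $p\nmid d$, then $d$ is invertible in $K$ and $u=0$. For $\mathcal L_p$ this excludes all degrees below $p$, and in degree $p$ the kernel is nonzero by Theorem 1.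

**Proof of (b): run the argument of Theorem 1 for $\mathcal L_p$ and for $U$ in parallel.** By Step 3 above, $\varphi$ maps $G_p$ injectively to the component $Lie_K(X)_{p,0}=\bigoplus_{|b|=p,\,b_i<p}y^bLie_b$. It is onto, since it maps $G_b$ onto $y^bLie_b$. As $J_{p,0}=\varphi(H_p)$ and $G/H\cong Lie_k(t_1,t_2)$ via $t_3\mapsto t_1+t_2$,
$$(\mathcal L_p)_{p,0}\cong G_p/H_p\cong Lie_k(t_1,t_2)_p .$$

On the associative side, $U=K\langle X\rangle/(r)$, and $K\langle X\rangle$ has the same kind of grading, by degree and weight, with $k\langle X\rangle$ in place of $Lie_k(X)$. The map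
$$\varphi_T:k\langle t_1,t_2,t_3\rangle_p\to K\langle X\rangle_{p,0},\qquad t_i\mapsto z_i,$$
sends a word of content $b$ to $y^b$ times the corresponding word in the $x_i$. So it is onto, and its kernel is spanned by the words having some $b_i\ge p$, namely $t_1^p,t_2^p,t_3^p$. The ideal $(r)$ is the $k$-span of the elements $y^a\,x_I\,r\,x_{I'}$, where $x_I,x_{I'}$ are words. The ones of degree $p$ and weight $0$ have $|I|+|I'|=p-1$ and $a$ equal to the content of $I$ and $I'$ together, so they are $z_I\,r\,z_{I'}=\varphi_T(t_I(t_1+t_2-t_3)t_{I'})$. Thus $(r)_{p,0}$ is the image of the degree-$p$ part of the ideal $(t_1+t_2-t_3)$. Dividing $k\langle t_1,t_2,t_3\rangle_p$ by this part means substituting $t_3=t_1+t_2$, so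
$$U_{p,0}\cong k\langle t_1,t_2\rangle_p\big/\operatorname{span}_k\big(t_1^p,\ t_2^p,\ (t_1+t_2)^p\big).$$
Since $\varphi_T$ restricts to $\varphi$ on $G_p$, the map $(\mathcal L_p)_{p,0}\to U_{p,0}$ becomes the inclusion $Lie_k(t_1,t_2)_p\subset k\langle t_1,t_2\rangle_p$ followed by the quotient map.

So the kernel consists of the $u\in Lie_k(t_1,t_2)_p$ of the form $u=\alpha t_1^p+\beta t_2^p+\gamma(t_1+t_2)^p$ with $\alpha,\beta,\gamma\in k$. Then
$$u-\gamma\Lambda_p(t_1,t_2)=(\alpha+\gamma)t_1^p+(\beta+\gamma)t_2^p$$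
is a Lie element. Its components of bidegree $(p,0)$ and $(0,p)$ are Lie elements of degree $p\ge2$ in one variable, hence $0$. So $u=\gamma\Lambda_p(t_1,t_2)$. Conversely $\Lambda_p(t_1,t_2)$ lies in the span, and it corresponds to $w\ne0$. $\blacksquare$

## Which truncation exponents suffice

**Theorem 3 (exponents).** If there are three distinct indices $i,j,l$ with
$$\min(N_i,p)+\min(N_j,p)+\min(N_l,p)\ \ge\ 2p+2,$$
then $\mathcal L(N_1,\dots,N_n;k)$ is not special.

The proof of Theorem 1 used $N_i=p$ in Step 3: when $N_i<p$, the map $\varphi$ kills every $G_b$ with $b_i\ge N_i$, so it is no longer injective on $G_p$, and being in the ideal no longer forces $\Lambda_p(t_1,t_2)\in H$. What we get is $\Lambda_p(t_1,t_2)\in H+C$ with a correction space $C$. The work is to show that $C$ is not large enough to absorb $\Lambda_p$. The tool is a metabelian quotient of the free Lie algebra, in which the question becomes one about ideals in a polynomial ring in two commuting variables.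

**Step 0: the witness, and reduction to $n=3$, $k=\mathbb F_p$.** Renumber so that the three indices are $1,2,n$. Put $N_i'=\min(N_i,p)$, $a_i=N_i-N_i'\ge0$, and $y^a=y_1^{a_1}\cdots y_n^{a_n}$. Let
$$\Lambda=(t_1+\dots+t_{n-1})^p-\sum_{i<n}t_i^p .$$
It is a Lie polynomial over $\mathbb F_p$, because $(c+t_m)^p=c^p+t_m^p+\Lambda_p(c,t_m)$ with $c=t_1+\dots+t_{m-1}$, and one iterates. Put
$$v=y^a\,\Lambda(y_1x_1,\dots,y_{n-1}x_{n-1})\in L=\mathcal L(N_1,\dots,N_n;k).$$
In $U$, since $\sum_{i<n}y_ix_i=-y_nx_n$, we have $v\mapsto y^a\big((-y_nx_n)^p-\sum_{i<n}y_i^px_i^p\big)$. This is $0$, because $a_i+p\ge a_i+N_i'=N_i$ gives $y^ay_i^p=0$ for every $i$. It remains to show $v\ne0$ in $L$.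

The algebra $L$ and the element $v$ arise from the case $k=\mathbb F_p$ by applying $\otimes_{\mathbb F_p}k$. As $k\ne0$ is free over $\mathbb F_p$, a nonzero element stays nonzero, so we may assume $k=\mathbb F_p$. Setting $x_i=0$ for $3\le i\le n-1$ gives a homomorphism
$$L\to\mathcal L(N_1,N_2,N_n;k)\otimes_kk[y_3,\dots,y_{n-1}]/(y_i^{N_i}),\qquad v\mapsto\big(y_1^{a_1}y_2^{a_2}y_n^{a_n}\Lambda_p(y_1x_1,y_2x_2)\big)\otimes\prod_{3\le i\le n-1}y_i^{a_i},$$
since $\Lambda(t_1,t_2,0,\dots,0)=\Lambda_p(t_1,t_2)$. The second factor is nonzero because $a_i\le N_i-1$, and over a field a tensor product of nonzero vectors is nonzero. So we may assume $n=3$, and we must show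
$$v=y^a\Lambda_p(z_1,z_2)\ne0,\qquad z_i=y_ix_i .$$

**Step 1: use the weight grading to pass to the free Lie algebra $G$.** Grade $Lie_K(X)=\bigoplus_{0\le a'_i<N_i,\,b}y^{a'}Lie_b$ by degree $|b|$ and weight $a'-b$, as before. Let $r=z_1+z_2+z_3$, let $J$ be the ideal generated by $r$, and let $a=(a_1,a_2,a_3)$. The element $v$ has degree $p$ and weight $a$. The degree-$p$, weight-$a$ part of $J$ is the $k$-span of the elements
$$y^{a+c}[r,x_{i_1},\dots,x_{i_{p-1}}]=y^a[r,z_{i_1},\dots,z_{i_{p-1}}],$$
where $c$ is the content of $(i_1,\dots,i_{p-1})$; some of these may be $0$, which does no harm.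

With $G=Lie_k(t_1,t_2,t_3)$ let
$$\varphi_a:G_p\to Lie_K(X),\qquad u\mapsto y^a\,u(z_1,z_2,z_3).$$
On $G_b$ it is $u(t)\mapsto y^{a+b}u(x)$. This is $0$ if $a_i+b_i\ge N_i$, that is $b_i\ge N'_i$, for some $i$; otherwise it is injective, with image in the summand $y^{a+b}Lie_b$. Hence
$$\ker\varphi_a=C:=\bigoplus_{|b|=p,\ \exists i:\,b_i\ge N_i'}G_b .$$
Let $H$ be the ideal of $G$ generated by $t_1+t_2+t_3$. As in Theorem 1, the degree-$p$, weight-$a$ part of $J$ is $\varphi_a(H_p)$. So $v=\varphi_a(\Lambda_p(t_1,t_2))$ lies in $J$ if and only if $\Lambda_p(t_1,t_2)\in H_p+C$. Let $\pi:G\to Lie_k(t_1,t_2)$ be the homomorphism fixing $t_1,t_2$ with $t_3\mapsto-t_1-t_2$. Its kernel is $H$, so this is equivalent to $\Lambda_p(t_1,t_2)\in\pi(C)$. That is,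
$$v\in J\iff \Lambda_p(t_1,t_2)\in I^1+I^2+I^3,\qquad I^i=\pi\Big(\bigoplus_{|b|=p,\ b_i\ge N_i'}G_b\Big).\tag{2}$$

Take $p=3$ as an example. The space $Lie_k(t_1,t_2)_3$ has basis $[t_1,t_2,t_1],[t_1,t_2,t_2]$, and $\Lambda_3=[t_1,t_2,t_2]-[t_1,t_2,t_1]$. Let $(N_1,N_2,N_3)=(3,3,2)$. Then $I^1=I^2=0$. The space $I^3$ comes from the contents $(1,0,2)$ and $(0,1,2)$, and $\pi[t_1,t_3,t_3]=[t_1,t_1+t_2,t_1+t_2]=[t_1,t_2,t_1]+[t_1,t_2,t_2]$, while $\pi[t_2,t_3,t_3]$ is its negative. So $I^3$ is the line spanned by the *sum* of the two basis vectors, while $\Lambda_3$ is their *difference*, and $1\neq-1$ in $\mathbb F_3$. Hence $v\ne0$. For $(3,2,2)$ we get in addition $[t_1,t_2,t_2]\in I^2$. Then $I^2+I^3$ is the whole plane, and by (2) the element $v$ is $0$. So the witness $v$ is lost at $3+2+2=7=2p+1$. This does not decide whether $\mathcal L(3,2,2;k)$ is special.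

**Step 2: map to a metabelian Lie algebra.** The purpose is to bound the spaces $I^i$ by ideals of a commutative polynomial ring. Let $P=k[\xi,\eta]$ and $E=Pe\oplus kt_1\oplus kt_2$, where $Pe$ is free of rank one over $P$, with the alternating bracket given by
$$[t_1,t_2]=e,\qquad [fe,t_1]=\xi fe,\qquad [fe,t_2]=\eta fe,\qquad [Pe,Pe]=0 .$$
The Jacobi sum $[[x,y],z]+[[y,z],x]+[[z,x],y]$ is trilinear and alternating, so it is enough to check triples of distinct types. On $(t_1,t_2,fe)$ it is
$$[e,fe]+[-\eta fe,t_1]+[\xi fe,t_2]=0-\xi\eta fe+\eta\xi fe=0 ,$$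
and on triples with at least two entries in $Pe$ every term vanishes. So $E$ is a Lie algebra, and there is a homomorphism $\rho:Lie_k(t_1,t_2)\to E$ with $t_i\mapsto t_i$.

Put $\lambda_1=\xi$, $\lambda_2=\eta$, $\lambda_3=\zeta:=-\xi-\eta$. Then $[fe,\rho\pi(t_i)]=\lambda_ife$ for $i=1,2,3$, and $[\rho\pi(t_i),\rho\pi(t_j)]=\omega_{ij}e$ with $\omega_{ij}\in k$ and $\omega_{ii}=0$. Hence
$$\rho\pi[t_{i_1},t_{i_2},\dots,t_{i_p}]=\omega_{i_1i_2}\lambda_{i_3}\cdots\lambda_{i_p}\,e .$$
Now let $b_i\ge N_i'$. The space $G_b$ is spanned by left-normed monomials of content $b$. If such a monomial has nonzero image, then $i_1\ne i_2$, so at most one of $i_1,i_2$ equals $i$, and at least $N_i'-1$ of $i_3,\dots,i_p$ equal $i$. Therefore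
$$\rho(I^i)\subseteq\lambda_i^{N_i'-1}P\,e .$$

Next we compute $\rho(\Lambda_p(t_1,t_2))$. In the expression of Fact A, $[t_1,\tau t_1+t_2]=[t_1,t_2]\mapsto e$, and each of the remaining $p-2$ entries multiplies by $\tau\xi+\eta$. So $[t_1,\tau t_1+t_2,\dots,\tau t_1+t_2]\mapsto(\tau\xi+\eta)^{p-2}e$. The coefficient of $\tau^{i-1}$, divided by $i$, is $\frac1i\binom{p-2}{i-1}\xi^{i-1}\eta^{p-1-i}$. In $\mathbb F_p$,
$$\frac1i\binom{p-2}{i-1}=\frac1{p-1}\binom{p-1}{i}=-(-1)^i=(-1)^{i-1}.$$
Hence $\rho(\Lambda_p(t_1,t_2))=\Phi e$ with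
$$\Phi=\sum_{i=1}^{p-1}(-\xi)^{i-1}\eta^{p-1-i},\qquad (\xi+\eta)\Phi=\eta^{p-1}-(-\xi)^{p-1}=\eta^{p-1}-\xi^{p-1},$$
using $(-1)^{p-1}=1$ in $\mathbb F_p$. Multiplying by $-\xi\eta$, for every prime $p$,
$$\xi\eta\zeta\,\Phi=\xi^p\eta-\xi\eta^p .\tag{3}$$

**Step 3: an ideal membership problem.** By (2) and Step 2, if $v\in J$ then $\Phi\in(\xi^{N_1'-1},\eta^{N_2'-1},\zeta^{N_3'-1})$. So Theorem 3 follows from the

**Claim.** If $N_1'+N_2'+N_3'\ge2p+2$, then $\Phi\notin(\xi^{N_1'-1},\eta^{N_2'-1},\zeta^{N_3'-1})$.

Two cases can be seen directly. For $(p,p,p)$ all generators have degree $p-1$, and $\Phi\ne0$ has degree $p-2$. For $(p,p,2)$, reduce modulo $\zeta$, that is, put $\eta=-\xi$: $\Phi$ becomes $(p-1)(-\xi)^{p-2}$, which is not divisible by $\xi^{p-1}$. In general the idea is that a membership relation, multiplied by $\xi\eta\zeta$, gives a syzygy of $(\xi^{N'_1},\eta^{N'_2},\zeta^{N'_3})$. There is a second syzygy, coming from $\xi^p+\eta^p+\zeta^p=0$, and for degree reasons the two must be proportional.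

For the proof write $N_i$ for $N_i'\le p$. Suppose $\Phi=\xi^{N_1-1}f+\eta^{N_2-1}g+\zeta^{N_3-1}h$. As $\Phi$ is homogeneous of degree $p-2$, we may take $f,g,h$ homogeneous or zero, with all terms of degree $p-2$. Multiply by $\xi\eta\zeta$ and use (3):
$$\xi^{N_1}A+\eta^{N_2}B+\zeta^{N_3}D=0,\qquad A=\eta\zeta f-\xi^{p-N_1}\eta,\quad B=\xi\zeta g+\xi\eta^{p-N_2},\quad D=\xi\eta h,$$
where $A,B,D$ are zero or homogeneous of degrees $p+1-N_1,\ p+1-N_2,\ p+1-N_3$. On the other hand $\xi+\eta+\zeta=0$ implies $\xi^p+\eta^p+\zeta^p=0$, that is,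
$$\xi^{N_1}A_0+\eta^{N_2}B_0+\zeta^{N_3}D_0=0,\qquad(A_0,B_0,D_0)=(\xi^{p-N_1},\eta^{p-N_2},\zeta^{p-N_3}).$$

Over the field $k(\xi,\eta)$ both $(A,B,D)$ and $(A_0,B_0,D_0)$ are orthogonal to the nonzero vector $(\xi^{N_1},\eta^{N_2},\zeta^{N_3})$, so their cross product is a multiple of it:
$$(A,B,D)\times(A_0,B_0,D_0)=q\,(\xi^{N_1},\eta^{N_2},\zeta^{N_3}),\qquad q\in k(\xi,\eta).$$
Both $q\xi^{N_1}$ and $q\eta^{N_2}$ lie in $P$, and $\xi^{N_1},\eta^{N_2}$ are coprime, so a reduced denominator of $q$ is a unit and $q\in P$. The first coordinate $BD_0-DB_0=q\xi^{N_1}$ is zero or homogeneous of degree $(p+1-N_2)+(p-N_3)=2p+1-N_2-N_3$. So if $q\ne0$, then $q$ is homogeneous of degree $2p+1-N_1-N_2-N_3\le-1$, which is impossible. Hence $q=0$, and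
$$(A,B,D)=\ell\,(A_0,B_0,D_0),\qquad \ell\in k(\xi,\eta).$$
Again $\ell\in P$, because $\ell A_0,\ell B_0\in P$ and $A_0=\xi^{p-N_1}$, $B_0=\eta^{p-N_2}$ are coprime. Comparing degrees in $A=\ell A_0$, we see that $\ell$ is zero or homogeneous of degree $1$. Now $\eta$ divides $A=\eta(\zeta f-\xi^{p-N_1})=\ell\xi^{p-N_1}$, so $\eta\mid\ell$. And $\xi$ divides $B=\xi(\zeta g+\eta^{p-N_2})=\ell\eta^{p-N_2}$, so $\xi\mid\ell$. Thus $\xi\eta\mid\ell$, and as $\ell$ has degree at most $1$, $\ell=0$. Then $A=0$, that is, $\zeta f=\xi^{p-N_1}$. But $\zeta=-(\xi+\eta)$ is prime and divides no power of $\xi$. This contradiction proves the claim, and with it Theorem 3. $\blacksquare$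

## Two-term relations always give special algebras

**Theorem 4 (two-term relations).** Let $K$ be any commutative ring, $y_1,y_2\in K$, and $X$ any set containing $x_1\ne x_2$. Then $Lie_K(X\mid y_1x_1+y_2x_2=0)$ is special.

Here $Lie_K(X\mid y_1x_1+y_2x_2=0)=Lie(M)$, where $M=S_1\oplus F$, the module $S_1$ has generators $e_0,e_1$ and the relation $y_1e_0+y_2e_1=0$, and $F$ is free on $X\setminus\{x_1,x_2\}$. We must show that $M$ is good. If $F=0$ this is short (Lemma 8). The difficulty is the direct sum: that $S_1$ and $F$ are good does not by itself tell us about $S_1\oplus F$. Elimination (Lemma 5) separates a direct sum into two pieces, but the price is tensor products such as $F\otimes S_1\otimes S_1$. So we must control the tensor powers of $S_1$, and it turns out that they split into a short list of modules (Lemma 7).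

**Lemma 5 (elimination).** For $K$-modules $A,B$ let $N=B\otimes T(A)$. Then $Lie(A\oplus B)=Lie(A)\oplus Lie(N)$, where $b\otimes a_1\cdots a_m$ corresponds to $[b,a_1,\dots,a_m]$, and $T(N)\to T(A\oplus B)$ is injective. In particular, if $A$ and $N$ are good then $A\oplus B$ is good.

**Step 1: the Lie algebra $\mathfrak h$.** We build a candidate for $Lie(A\oplus B)$. The module $N$ is a right $T(A)$-module, hence a right $Lie(A)$-module via $j_A$; write $n\cdot a$ for the action. For $a\in Lie(A)$ let $D_a$ be the derivation of $Lie(N)$, and likewise of $T(N)$, extending $n\mapsto n\cdot a$. (A linear map $\delta:N\to N$ extends to a derivation of $Lie(N)$: the linear map $n\mapsto n+\varepsilon\delta(n)$ extends to a homomorphism $Lie(N)\to Lie(N)\otimes K[\varepsilon]/(\varepsilon^2)$ of the form $u\mapsto u+\varepsilon D(u)$, and $D$ is the derivation. The same works for $T(N)$. The extension is unique, since $N$ generates.) The derivations $D_{[a,a']}$ and $D_{a'}D_a-D_aD_{a'}$ agree on $N$, hence everywhere. So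
$$\mathfrak h=Lie(A)\ltimes Lie(N),\qquad [n,a]=D_a(n)\quad(n\in Lie(N),\ a\in Lie(A)),$$
is a Lie algebra. The Jacobi identity for $n,a,a'$ is the formula for $D_{[a,a']}$, and for $n,n',a$ it is the derivation property. With $B=B\otimes1\subseteq N$ we have $[b,a_1,\dots,a_m]=b\otimes a_1\cdots a_m$ for $a_i\in A$, so $\mathfrak h$ is generated by $A$ and $B$.

**Step 2: $\mathfrak h$ has the universal property of $Lie(A\oplus B)$.** Let $f:A\oplus B\to\mathfrak g$ be a linear map to a Lie algebra. Let $\alpha:Lie(A)\to\mathfrak g$ extend $f|_A$, and let $\beta:Lie(N)\to\mathfrak g$ be the homomorphism with $\beta(b\otimes a_1\cdots a_m)=[f(b),f(a_1),\dots,f(a_m)]$. We need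
$$\beta(D_a n)=[\beta(n),\alpha(a)]\qquad(n\in Lie(N),\ a\in Lie(A)).$$
For $n=b\otimes a_1\cdots a_m$ and $a\in A$ it holds because $D_an=b\otimes a_1\cdots a_ma$; so it holds for all $n\in N$, $a\in A$. For fixed $a$, both sides are derivations along $\beta$, meaning maps $\delta$ with $\delta[n,n']=[\delta n,\beta n']+[\beta n,\delta n']$. Two such maps that agree on $N$ agree on $Lie(N)$. So the identity holds for $a\in A$ and all $n\in Lie(N)$. The set of $a$ for which it holds for all $n$ is a submodule, and it is closed under brackets: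
$$\beta(D_{[a,a']}n)=\beta(D_{a'}D_an)-\beta(D_aD_{a'}n)=[\beta n,\alpha a,\alpha a']-[\beta n,\alpha a',\alpha a]=[\beta n,\alpha[a,a']].$$
So it is all of $Lie(A)$. Hence $\alpha$ and $\beta$ together form a homomorphism $\mathfrak h\to\mathfrak g$ extending $f$, unique because $A$ and $B$ generate $\mathfrak h$. Thus $\mathfrak h\cong Lie(A\oplus B)$.

**Step 3: $T(N)\to T(A\oplus B)$ is injective.** The map sends $b\otimes a_1\cdots a_m$ to the commutator $[b,a_1,\dots,a_m]$. We recover an element from its image by letting $T(A\oplus B)$ act. Make $T(N)$ a right $T(A\oplus B)$-module: $a\in A$ acts by $D_a$, and $b\in B$ by right multiplication by $b\otimes1$. If an element acts as right multiplication by $n\in N$, then its commutator with $a\in A$ acts by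
$$t\mapsto D_a(tn)-D_a(t)n=t\,(n\cdot a),$$
that is, as right multiplication by $n\cdot a$. By induction $[b,a_1,\dots,a_m]$ acts as right multiplication by $b\otimes a_1\cdots a_m$. So the image of any $\theta\in T(N)$ acts as right multiplication by $\theta$, and applied to $1\in T(N)$ it returns $\theta$. Hence the map is injective.

**Step 4: goodness.** Suppose $u=\alpha+\nu$, with $\alpha\in Lie(A)$ and $\nu\in Lie(N)$, maps to $0$ in $T(A\oplus B)$. Projecting $B\to0$ kills $\nu$ and gives $j_A(\alpha)=0$, so $\alpha=0$ if $A$ is good. The map $Lie(N)\to T(A\oplus B)$ is the composite of $j_N$ with the injective map of Step 3, so $j_N(\nu)=0$, and $\nu=0$ if $N$ is good. $\square$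

**Lemma 6.** Let $\mathcal G$ be a class of good $K$-modules such that every finite tensor product of members is isomorphic to a direct sum of members. Then every direct sum of members of $\mathcal G$ is good.

**Step 1: reduce to finite sums.** An element of $\ker j_M$ lies in $Lie(M_0)$ for a finite subsum $M_0$. As $M_0$ is a direct summand of $M$, the maps $Lie(M_0)\to Lie(M)$ and $T(M_0)\to T(M)$ have left inverses and are injective. So the element lies in $\ker j_{M_0}$, and finite sums suffice.

**Step 2: a statement with weights that allows induction.** Elimination produces infinitely many summands, so we need bookkeeping. Fix $d\ge1$. Let $M=A_1\oplus\dots\oplus A_s$ with $A_i\in\mathcal G$, give $A_i$ an integer weight $w_i\ge1$, and grade $Lie(M)$ and $T(M)$ accordingly. We show that $j_M$ is injective in weights $\le d$. With all $w_i=1$ and $d$ arbitrary this is the lemma.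

Summands of weight $>d$ do not contribute to weights $\le d$, so drop them. Let $n_j$ be the number of summands of weight $j$, and use induction on $(n_1,\dots,n_d)\in\mathbb N^d$ in the lexicographic order, which is a well-order. If all $n_j=0$, then $M=0$. Otherwise let $A$ be a summand of least weight, say $w$, and let $B$ be the sum of the others. The decomposition of Lemma 5 respects weights if we give $B_i\otimes A^{\otimes m}$ the weight $w_i+mw$, where $B_i$ is a summand of $B$ of weight $w_i$. By the argument of Step 4 of Lemma 5, carried out in weights $\le d$, and the goodness of $A$, it is enough that $j_N$ is injective in weights $\le d$ for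
$$N=\bigoplus_{m\ge0}B\otimes A^{\otimes m}.$$
By hypothesis each $B_i\otimes A^{\otimes m}$ is a direct sum of members of $\mathcal G$, and we give each of them the weight $w_i+mw$; for $m=0$ we keep $B_i$ itself. As in Step 1, a kernel element in weights $\le d$ lives on a finite subsum of $N$. In such a subsum no summand has weight $<w$. The summands with $m\ge1$ have weight $>w$, and those with $m=0$ are summands of $B$, so at most $n_w-1$ have weight $w$. After dropping weights $>d$, its tuple is lexicographically smaller than $(n_1,\dots,n_d)$, and the induction hypothesis applies. $\square$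

Now fix $y_1,y_2\in K$ and put $I=(y_1,y_2)$, $\kappa=K/I$. For $d\ge1$ let $S_d$ be the module with generators $e_0,\dots,e_d$ and relations
$$y_1e_i+y_2e_{i+1}=0\qquad(0\le i<d).$$
The smallest tensor product shows what happens. In $S_1\otimes S_1$ write $g_{ij}=e_i\otimes e_j$, and put $h_0=g_{00}$, $h_1=g_{10}$, $h_2=g_{11}$, $u=g_{10}-g_{01}$. The four relations become $y_1h_0+y_2h_1=0$, $y_1h_1-y_1u+y_2h_2=0$, $y_1h_0+y_2h_1-y_2u=0$, $y_1h_1+y_2h_2=0$. Equivalently, $h_0,h_1,h_2$ satisfy the relations of $S_2$, and $y_1u=y_2u=0$. So $S_1\otimes S_1\cong S_2\oplus\kappa$.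

**Lemma 7.** $S_c\otimes S_d\cong S_{c+d}\oplus\kappa^{cd}$ for $c,d\ge1$.

**Proof: change the basis along antidiagonals.** $S_c\otimes S_d$ is the free module on $g_{ij}$ ($0\le i\le c$, $0\le j\le d$) modulo the submodule $R$ generated by
$$y_1g_{ij}+y_2g_{i+1,j}\ (i<c),\qquad y_1g_{ij}+y_2g_{i,j+1}\ (j<d).$$
Put $u_{ij}=g_{i+1,j}-g_{i,j+1}$ for $i<c$, $j<d$, and $h_m=g_{m,0}$ for $m\le c$, $h_m=g_{c,m-c}$ for $c\le m\le c+d$. Along the antidiagonal $i+j=m$, telescoping gives
$$g_{ij}=h_m-\sum_{l=i}^{\min(c,m)-1}u_{l,m-l-1},\qquad m=i+j.\tag{4}$$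
The indices are in range: $l<c$, $m-l-1\ge0$ because $l\le m-1$, and $m-l-1\le j-1<d$ because $l\ge i$. So the $h_m$ and $u_{ij}$ generate the free module. There are $(c+d+1)+cd=(c+1)(d+1)$ of them, which is its rank, so they form a basis (a surjective endomorphism of a finitely generated module is injective).

Let $R'$ be generated by all $y_1h_m+y_2h_{m+1}$ ($0\le m<c+d$), $y_1u_{ij}$, $y_2u_{ij}$. Then $R'\subseteq R$. The elements $y_1h_m+y_2h_{m+1}$ are among the generators of $R$, of the first kind for $m<c$ and of the second kind for $m\ge c$. Moreover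
$$y_2u_{ij}=(y_1g_{ij}+y_2g_{i+1,j})-(y_1g_{ij}+y_2g_{i,j+1}),$$
$$y_1u_{ij}=(y_1g_{i+1,j}+y_2g_{i+1,j+1})-(y_1g_{i,j+1}+y_2g_{i+1,j+1}).$$
Conversely $R\subseteq R'$: by (4), each generator of $R$ is $y_1h_m+y_2h_{m+1}$, with $m=i+j$, plus a combination of elements $y_1u$ and $y_2u$. So $R=R'$. In the basis $h_m,u_{ij}$ the quotient by $R'$ is $S_{c+d}\oplus\kappa^{cd}$. $\square$

**Lemma 8.** $K$, $\kappa$ and all $S_d$ are good.

**Proof: show that $I$ annihilates every degree $\ge2$ of $Lie(S_d)$.** The modules $K$ and $\kappa$ are cyclic, hence good. For $S_d$, degree $1$ is clear. We claim that $y_1[e_i,e_j]=y_2[e_i,e_j]=0$ in $Lie(S_d)$ for $i\le j$, by induction on $j-i$. The case $i=j$ is trivial. If $i<j$, then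
$$y_1[e_i,e_j]=-y_2[e_{i+1},e_j]=0,\qquad y_2[e_i,e_j]=[e_i,y_2e_j]=-y_1[e_i,e_{j-1}]=0$$
by the induction hypothesis. So $I$ annihilates $Lie^2(S_d)$, and hence $Lie^m(S_d)$ for all $m\ge2$, since the latter is spanned by left-normed brackets starting in $Lie^2(S_d)$. Therefore, for $m\ge2$,
$$Lie_K^m(S_d)=Lie_K^m(S_d)\otimes_K\kappa=Lie_\kappa^m(S_d/IS_d)=Lie_\kappa^m(\kappa^{d+1}),$$
where $S_d/IS_d=\kappa^{d+1}$ because all relations of $S_d$ have coefficients in $I$. The composite $Lie_K^m(S_d)\to T_K^m(S_d)\to T_\kappa^m(\kappa^{d+1})$ is the embedding of a free Lie algebra over $\kappa$ from Fact B. So its first map is injective. $\square$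

**Proof of Theorem 4: assemble the lemmas.** Let $\mathcal G=\{K,\kappa,S_d\ (d\ge1)\}$. Its members are good by Lemma 8. We have $\kappa\otimes\kappa=\kappa$, $\kappa\otimes S_d=S_d/IS_d\cong\kappa^{d+1}$, and $S_c\otimes S_d\cong S_{c+d}\oplus\kappa^{cd}$ by Lemma 7, while tensoring with $K$ changes nothing. By induction on the number of factors, every finite tensor product of members is a direct sum of members. By Lemma 6 every direct sum of members is good. In particular $M=S_1\oplus K^{(X\setminus\{x_1,x_2\})}$ is good, where $x_1\mapsto e_0$ and $x_2\mapsto e_1$. So $Lie_K(X\mid y_1x_1+y_2x_2=0)=Lie(M)$ is special. $\blacksquare$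

## Three terms, the bound $2p+2$, and the complete answer for $p=2$

Theorems 3 and 4 together have three consequences. First, the three terms in Cohn's relation are really needed: a relation with two terms gives a special algebra over any commutative ring.

Second, the bound $2p+2$ in Theorem 3 cannot be lowered. In $\mathcal L(p,p,1;k)$ the sum is $2p+1$. There $y_3=0$, the relation is $y_1x_1+y_2x_2=0$, and the algebra is special by Theorem 4.

Third, for $p=2$ the classification is complete: $\mathcal L(N_1,\dots,N_n;k)$ is non-special if and only if at least three of the $N_i$ are $\ge2$. Indeed, three such indices give $\min(N_i,2)+\min(N_j,2)+\min(N_l,2)=6=2p+2$, and Theorem 3 applies. Otherwise at most two of the $y_i$ are nonzero, since $N_i=1$ means $y_i=0$. If $n\ge2$, choose two indices that include all those with $y_i\ne0$, allowing zero coefficients, and apply Theorem 4. If $n=1$, the algebra is $Lie(M)$ with $M=K/(y_1)$ cyclic; it equals $M$ in degree $1$ and is special.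

For $p\ge3$ these results do not decide the case in which at least three indices have $N_i\ge2$ but no triple satisfies the inequality of Theorem 3. The exponents $(3,2,2)$ for $p=3$, where the witness $v$ was seen to vanish, are an instance.
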